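\title{The multiplicative energy of generalized arithmetic progressions modulo a prime}

\begin{abstract}
We prove that every generalized arithmetic progression $A\subset\mathbb F_p$ of rank $d$, proper or not, has multiplicative energy
$E_\times(A)\ll_d |A|^2\log\bigl(2+\min(|A|,p/|A|)\bigr)+|A|^4/p$.
This establishes, in a stronger form, the conjectured bound $E_\times(A)\ll_d(|A|^2+|A|^4/p)\log p$. Intervals show that the bound is sharp up to constants for every cardinality $1\le|A|\le p-1$, and it extends to all sets of small doubling. The proof attaches a lattice to each ratio $\rho\in\mathbb F_p^*$ and combines a dyadic count with lattice duality and an induction on the rank.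
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ be a prime. The \emph{multiplicative energy} of a set $A\subset\mathbb F_p$ is
\[
E_\times(A)=\bigl|\{(a_1,a_2,a_3,a_4)\in A^4:\ a_1a_2=a_3a_4\}\bigr| .
\]
It measures how often products of two elements of $A$ coincide. If $A$ is a subgroup of $\mathbb F_p^*$, then $a_1,a_2,a_3$ can be chosen freely and $E_\times(A)=|A|^3$. At the other extreme there are two lower bounds that hold for every $A$. The quadruples $(a,b,a,b)$ give $E_\times(A)\ge|A|^2$. And if $s(t)$ is the number of pairs $(a,b)\in A^2$ with $ab=t$, then $\sum_t s(t)=|A|^2$ and $\sum_t s(t)^2=E_\times(A)$, so the Cauchy--Schwarz inequality gives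
\begin{equation}\label{eq:CS}
|A|^4\le |A\cdot A|\,E_\times(A),\qquad A\cdot A=\{ab:\ a,b\in A\},
\end{equation}
and in particular $E_\times(A)\ge|A|^4/p$. A set without multiplicative structure should therefore have energy of order $|A|^2+|A|^4/p$.

We ask how close to this minimum the sets with the strongest \emph{additive} structure are. A \emph{generalized arithmetic progression} (GAP) of rank $d$ in $\mathbb F_p$ is a set
\[
A=\{a_0+a_1x_1+\dots+a_dx_d:\ x_i\in\mathbb Z,\ 0\le x_i\le H_i-1\ (1\le i\le d)\},
\]
where $a_0,\dots,a_d\in\mathbb F_p$ and $H_1,\dots,H_d$ are positive integers. It is \emph{proper} if $|A|=H_1\cdots H_d$, that is, if distinct points of the box give distinct residues. For GAPs of rank $2$ it is known that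
\begin{equation}\label{eq:conj}
E_\times(A)\ll\Bigl(|A|^2+\frac{|A|^4}{p}\Bigr)\log p
\end{equation}
with an absolute implied constant. It is also known, by a result of Kerr, that \eqref{eq:conj} holds for GAPs of rank $d$ of the form $\{a_0+a_1x_1+\dots+a_dx_d:\ 1\le x_i\le H\}$ under the additional assumption that the dilated progression $\{a_1x_1+\dots+a_dx_d:\ |x_i|\le H^2\}$ is proper. The problem, posed in the paper of Alsetri and Shao \cite{AS}, is to decide the following conjecture: \emph{for each fixed $d\ge1$, the bound \eqref{eq:conj} holds for every prime $p$ and every GAP $A\subset\mathbb F_p$ of rank $d$, with an implied constant depending only on $d$.}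

We prove the conjecture in a stronger form: the logarithm is needed only on the term $|A|^2$, and there it can be made smaller. For $x>0$ put
\[
\ell(x)=\log\bigl(2+\min(x,p/x)\bigr).
\]

\begin{theorem}\label{thm:main}
For each $d\ge1$, every prime $p$ and every GAP $A\subset\mathbb F_p$ of rank $d$, proper or not,
\[
E_\times(A)\ \ll_d\ |A|^2\,\ell(|A|)+\frac{|A|^4}{p}\ \ll_d\ \Bigl(|A|^2+\frac{|A|^4}{p}\Bigr)\log p .
\]
\end{theorem}

For example, $E_\times(A)\ll_d|A|^4/p$ as soon as $|A|\ge\sqrt{p\log p}$, because $\ell(x)\le2\log p$; by \eqref{eq:CS} this is the smallest possible order. The first bound of Theorem~\ref{thm:main} cannot be improved for any cardinality $1\le|A|\le p-1$.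

\begin{theorem}\label{thm:sharp}
For all $1\le N\le p-1$, the interval $A=\{1,\dots,N\}\subset\mathbb F_p$ satisfies
\[
E_\times(A)\gg|A|^2\,\ell(|A|)+\frac{|A|^4}{p}.
\]
\end{theorem}

The interval is a proper GAP of any rank $d$: take $a_0=a_1=1$, $H_1=N$ and $H_2=\dots=H_d=1$. Since Theorem~\ref{thm:main} needs no properness, it passes to all sets whose sumset $A+A=\{a+b:\ a,b\in A\}$ is small.

\begin{corollary}\label{cor:doubling}
If $A\subset\mathbb F_p$ is nonempty and $|A+A|\le K|A|$, then $E_\times(A)\ll_K|A|^2\ell(|A|)+|A|^4/p$. Hence $|A\cdot A|\gg_K\min\bigl(|A|^2/\ell(|A|),\,p\bigr)$.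
\end{corollary}

The energy is, up to the solutions involving $0$, the sum over $\rho\in\mathbb F_p^*$ of the squares of the numbers of solutions of $a=\rho b$ in $A$. Section~\ref{sec:ratios} makes this reduction and proves Theorem~\ref{thm:sharp}. For a GAP the equation $a=\rho b$ defines a lattice, and the solutions are its points in a box. After recalling the necessary geometry of numbers in Section~\ref{sec:minima}, we carry out this count by hand for the interval in Section~\ref{sec:interval}. Sections~\ref{sec:systems} and~\ref{sec:skew} contain the general count, in a setting that is closed under duality and under passing to sublattices; Section~\ref{sec:reduction} brings an arbitrary GAP into this setting, and Section~\ref{sec:doubling} proves the corollary.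

\medskip
\noindent\textbf{Notation.} We write $X\ll Y$ or $Y\gg X$ if $X\le C_0Y$ for a constant $C_0$, and $X\asymp Y$ if both $X\ll Y$ and $X\gg Y$; subscripts list the parameters on which $C_0$ may depend, and it never depends on $p$. We use two properties of $\ell$. Since $\min(x,p/x)\le\sqrt p$ and $2+\sqrt p\le p^2$,
\begin{equation}\label{eq:ell1}
\ell(x)=\ell(p/x),\qquad \log2\le\ell(x)\le2\log p .
\end{equation}
If $\kappa\ge1$ and $\min(x,p/x)\le\kappa\min(y,p/y)$, then $2+\kappa m\le\kappa(2+m)$ and $\ell(y)\ge\log 2>\frac12$ give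
\begin{equation}\label{eq:ell2}
\ell(x)\le\log\kappa+\ell(y)\le(1+2\log\kappa)\,\ell(y).
\end{equation}
The hypothesis holds in particular when $y/\kappa\le x\le\kappa y$; so $x\asymp y$ implies $\ell(x)\asymp\ell(y)$.

\section{Ratios and the lower bound}\label{sec:ratios}

The equation $a_1a_2=a_3a_4$ is quadratic, but once the ratio $\rho=a_1/a_3=a_4/a_2$ is fixed it splits into two copies of the linear equation $a=\rho b$. For $A\subset\mathbb F_p$ and $\rho\in\mathbb F_p^*$ let
\[
r(\rho)=\bigl|\{(a,b)\in A^2:\ a=\rho b\ne0\}\bigr| .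
\]

\begin{lemma}\label{lem:ratios}
Let $A\subset\mathbb F_p$ be nonempty, and let all sums run over $\rho\in\mathbb F_p^*$.
\begin{enumerate}
\item[(a)] $\sum r(\rho)^2\le E_\times(A)\le4|A|^2+\sum r(\rho)^2$, and $E_\times(A)=\sum r(\rho)^2$ if $0\notin A$.
\item[(b)] $\sum r(\rho)\le|A|^2$.
\item[(c)] If $|A|\ge p/M$, then $E_\times(A)\le3M|A|^4/p$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A solution with $a_1a_2=a_3a_4\neq0$ determines $\rho=a_1/a_3=a_4/a_2$ and two pairs $(a_1,a_3)$, $(a_4,a_2)$ counted by $r(\rho)$. Conversely, two such pairs satisfy $a_1a_2=\rho a_3a_2=a_3a_4\ne0$. So these solutions number exactly $\sum r(\rho)^2$. At most $2|A|$ pairs in $A^2$ have product $0$, so at most $(2|A|)^2$ solutions have both sides $0$, and there are none if $0\notin A$.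

(b) A pair of nonzero elements has exactly one ratio.

(c) If $a_1\ne0$, then $a_2$ is determined by $a_1,a_3,a_4$, which gives at most $|A|^3$ solutions. If $a_1=0$, then $a_2$ is free and $a_3a_4=0$, which gives at most $2|A|^2$. So $E_\times(A)\le3|A|^3$, and $1\le M|A|/p$.
\end{proof}

Where does a logarithm come from, and why $\ell$? Take $A=\{1,\dots,N\}$. The mean value of $r$ is $N^2/(p-1)$, and if $r$ were constant the energy would be about $N^4/p$. But a ratio $\rho=u/v$ with small coprime integers $u,v$ of size about $T\le N$ has the solutions $(ju,jv)$, about $N/T$ of them. There are about $T^2$ such fractions, so together they contribute $T^2(N/T)^2=N^2$, whatever the scale $T$. They stand out from the mean only if $N/T>N^2/p$, that is $T<p/N$. One therefore guesses a contribution $N^2$ from each dyadic scale $1\le T\le\min(N,p/N)$, and there are about $\ell(N)$ such scales. The lower bound makes one half of this guess precise.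

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
By \eqref{eq:CS}, $E_\times(A)\ge N^4/p$. It remains to show $E_\times(A)\gg N^2\ell(N)$, since the larger of two quantities is at least half their sum.

Let $X=\min(N,\lfloor\sqrt p\rfloor)$. For coprime pairs $1\le u,v\le X$ the residues $u/v\in\mathbb F_p^*$ are distinct: if $u/v=u'/v'$, then $p\mid uv'-u'v$, while $|uv'-u'v|<X^2\le p$; so $uv'=u'v$ in $\mathbb Z$, and two reduced fractions that are equal have the same numerator and denominator. If $k=\max(u,v)$, the pairs $(ju,jv)$ with $1\le j\le N/k$ show that $r(u/v)\ge\lfloor N/k\rfloor\ge N/(2k)$, as $k\le N$. At least $\phi(k)$ coprime pairs have maximum $k$, namely the pairs $(u,k)$, where $\phi$ is Euler's function. By Lemma~\ref{lem:ratios}(a),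
\[
E_\times(A)\ge\frac{N^2}{4}\sum_{k\le X}\frac{\phi(k)}{k^2}.
\]
From $m=\sum_{k\mid m}\phi(k)$ we get
\[
\log(X+1)\le\sum_{m\le X}\frac1m=\sum_{kf\le X}\frac{\phi(k)}{k^2f^2}\le\frac{\pi^2}{6}\sum_{k\le X}\frac{\phi(k)}{k^2}.
\]
Finally $\min(N,p/N)\le\min(N,\sqrt p)<X+1$, so $\ell(N)\le\log(X+3)\le2\log(X+1)$, because $X+3\le(X+1)^2$ for $X\ge1$. Hence $E_\times(A)\gg N^2\ell(N)$.
\end{proof}

\section{Successive minima}\label{sec:minima}

Let $V$ be a real vector space of dimension $n\ge1$. A \emph{lattice} $L\subset V$ is the set of integer combinations of a basis of $V$; its \emph{covolume} $\operatorname{covol}(L)$ is the volume of the parallelepiped spanned by such a basis. A sublattice of index $m$ has covolume $m\operatorname{covol}(L)$. A \emph{symmetric convex body} is a compact convex set $B=-B$ with nonempty interior; these are exactly the closed unit balls of norms on $V$, via $\|x\|=\min\{t\ge0:\ x\in tB\}$. Fix a norm with unit ball $B$. The $i$-th \emph{successive minimum} $\nu_i(L)$ is the least $t$ such that $L\cap tB$ contains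 $i$ linearly independent vectors; thus $\nu_1(L)\le\dots\le\nu_n(L)$. The \emph{dual lattice} is $L^*=\{f\in V^*:\ f(L)\subset\mathbb Z\}$, it satisfies $(L^*)^*=L$, and the \emph{dual norm} is $\|f\|_*=\max_{x\in B}|f(x)|$. We use two classical theorems.

\begin{theorem}[Minkowski's second theorem]\label{thm:mink}
$\displaystyle\frac{2^n}{n!}\,\frac{\operatorname{covol}(L)}{\operatorname{vol}(B)}\le\prod_{i=1}^n\nu_i(L)\le2^n\,\frac{\operatorname{covol}(L)}{\operatorname{vol}(B)}$.
\end{theorem}

\begin{theorem}[Mahler's transference theorem {\cite[Ch.~VIII, Theorem~VI]{Cassels}}]\label{thm:mahler}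
With the minima of $L^*$ taken in the dual norm, $1\le\nu_i(L)\,\nu_{n+1-i}(L^*)\le n!$ for $1\le i\le n$.
\end{theorem}

Write $\nu_i=\nu_i(L)$. Choose $v_1,\dots,v_n\in L$ successively, $v_k$ being a shortest vector of $L$ outside the span of $v_1,\dots,v_{k-1}$, and put
\[
L_k=L\cap\operatorname{span}(v_1,\dots,v_k),\qquad L_0=\{0\}.
\]
Then $\|v_k\|=\nu_k$. Indeed the norms $\|v_k\|$ are nondecreasing, so $\nu_k\le\|v_k\|$; and of $k$ independent lattice vectors of norm at most $\nu_k$ one lies outside the span of $v_1,\dots,v_{k-1}$, so $\|v_k\|\le\nu_k$. The choice of $v_k$ now says: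
\begin{equation}\label{eq:short}
\text{if }u\in L\text{ and }\|u\|<\nu_k,\text{ then }u\in L_{k-1}.
\end{equation}
We also need to compare $L$ with a subgroup $L'\subset L$, viewed as a lattice in its own span with the restricted norm:
\begin{equation}\label{eq:restrict}
\text{if }v_1,\dots,v_k\in L',\text{ then }\nu_i(L')=\nu_i(L)\text{ for }i\le k .
\end{equation}
Here $\le$ holds because $v_1,\dots,v_i\in L'$, and $\ge$ because $L'\subset L$.

For counting purposes, $L\cap B$ behaves like the set of integer points in a box with sides $1/\nu_1,\dots,1/\nu_n$.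

\begin{lemma}\label{lem:count}
\begin{enumerate}
\item[(a)] $|L\cap tB|\le\prod_{i=1}^n\max(1,4t/\nu_i)$ for every $t>0$.
\item[(b)] $|L\cap B|\ge n^{-n}\prod_{i=1}^n\nu_i^{-1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Rescaling the norm, we may take $t=1$. The vectors $v_i$ need not generate $L$, so we first choose a basis adapted to them. The group $L_k/L_{k-1}$ is finitely generated of rank $1$, and it is torsion-free because $L_{k-1}$ is the intersection of $L$ with a subspace; so it is generated by the class of some $b_k\in L_k$. By induction $b_1,\dots,b_k$ is a basis of $L_k$ for each $k$.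

Let $q_i\in\{1,2,4,\dots\}$ be the least power of $2$ exceeding $2/\nu_i$. Then $q_i\le\max(1,4/\nu_i)$, and $q_k\mid q_i$ for $i\le k$ since $q_1\ge q_2\ge\cdots$. Suppose that distinct $x,y\in L\cap B$ have $b_i$-coordinates congruent modulo $q_i$ for every $i$. Write $x-y=\sum q_ic_ib_i$ with $c_i\in\mathbb Z$, and let $k$ be the largest index with $c_k\ne0$. Then $x-y=q_kz$ with $z=\sum_{i\le k}(q_i/q_k)c_ib_i\in L_k\setminus L_{k-1}$. By \eqref{eq:short}, $\|z\|\ge\nu_k$, so $\|x-y\|\ge q_k\nu_k>2$, which is impossible for $x,y\in B$. Hence $|L\cap B|\le\prod q_i$.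

(b) The points $\sum c_iv_i$ with $c_i\in\mathbb Z$, $|c_i|\le1/(n\nu_i)$ are distinct and have norm at most $1$. The number of integers $c$ with $|c|\le x$ is $2\lfloor x\rfloor+1\ge\lfloor x\rfloor+1>x$.
\end{proof}

\section{The interval, by hand}\label{sec:interval}

We prove Theorem~\ref{thm:main} for $A=\{1,\dots,N\}$ with $1\le N\le p-1$. For $\rho\in\mathbb F_p^*$ let
\[
\Gamma_\rho=\{(x,y)\in\mathbb Z^2:\ x\equiv\rho y \pmod p\},
\]
a sublattice of index $p$ in $\mathbb Z^2$, and let $\mu_1\le\mu_2$ be its minima for the norm $\max(|x|,|y|)$. The unit ball has area $4$, so Theorem~\ref{thm:mink} and Lemma~\ref{lem:count}(a) give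
\[
\frac p2\le\mu_1\mu_2\le p,\qquad r(\rho)\le\bigl|\Gamma_\rho\cap[-N,N]^2\bigr|\le\max\Bigl(1,\frac{4N}{\mu_1}\Bigr)\max\Bigl(1,\frac{4N}{\mu_2}\Bigr).
\]
Since $0\notin A$, we have $E_\times(A)=\sum r(\rho)^2$. There are three kinds of $\rho$.

\emph{No short vector: $\mu_1>N$.} The box contains no nonzero point of $\Gamma_\rho$, so $r(\rho)=0$.

\emph{All minima short: $\mu_2\le N$.} Then $r(\rho)\le16N^2/(\mu_1\mu_2)\le32N^2/p$, the order of the mean value. Fewer than $p$ values of $\rho$ contribute at most $2^{10}N^4/p$.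

\emph{Skew lattices: $\mu_1\le N<\mu_2$.} Now $r(\rho)\le16N/\mu_1$ may be far above the mean, and we must show that this is rare. Let $S$ be the power of $2$ with $S\le\mu_1<2S$. A shortest vector $(x,y)$ has $|x|,|y|\le N<p$. If $p\mid y$ then $p\mid x$ and $x=y=0$; so $p\nmid y$, and $(x,y)$ determines $\rho=x/y$. There are fewer than $(4S)^2$ integer pairs with $|x|,|y|<2S$, so the $\rho$ with a given $S$ contribute at most $16S^2(16N/S)^2=2^{12}N^2$. The scale $S$ is confined to a short range: $\mu_1\ge1$, $\mu_1\le N$, and $\mu_1\le p/\mu_2<p/N$. So $1\le S\le\min(N,p/N)$, which allows $\ll\ell(N)$ powers of $2$.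

Altogether $E_\times(A)\ll N^2\ell(N)+N^4/p$, and the skew lattices are those of the fractions with small numerator and denominator that appeared in Section~\ref{sec:ratios}.

The general proof has the same three cases, but several things change. A shift $a_0$ destroys the homogeneity of $a=\rho b$ in the coordinates $x_i$; we restore it with an extra coordinate $x_0$, so that a GAP of rank $d$ gives a lattice of rank $d+1$. If the GAP is not proper, the box has many more points than $A$, and the lattice must first be reduced; the reduction turns boxes into general convex bodies. Above all, for a lattice $L$ of rank $n$ the lattice $\Gamma_\rho\subset L^2$ has $2n$ minima, while the count of ratios sees only the first of them. The next two sections deal with this last difficulty.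

\section{Systems and their duals}\label{sec:systems}

\subsection{Systems}

The following definition keeps what the argument needs from a proper GAP.

\begin{definition}\label{def:system}
Let $C\ge1$. A \emph{$C$-system} of rank $n\ge1$ is a triple $(L,\|\cdot\|,\psi)$ consisting of a lattice $L$ in an $n$-dimensional real space $V$, a norm on $V$ with unit ball $B$, and a nonzero homomorphism $\psi:L\to\mathbb F_p$ with kernel $\Lambda$, such that
\begin{enumerate}
\item[(S1)] $\nu_n(L)\le C$;
\item[(S2)] $\|v\|\ge1/C$ for all $v\in\Lambda\setminus\{0\}$.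
\end{enumerate}
We put $\nu_i=\nu_i(L)$, $N_i=1/\nu_i$ and $N=N_1\cdots N_n$.
\end{definition}

As $p$ is prime, $\psi$ is onto and $\Lambda$ has index $p$ in $L$. The set of residues one should have in mind is $\psi(L\cap B)$. The $N_i$ are its side lengths, with $N_1\ge\dots\ge N_n\ge1/C$ by (S1), so that no direction is much thinner than one lattice step and $|L\cap B|\asymp_{n,C}N$ by Lemma~\ref{lem:count}. Condition (S2) is a form of properness: $\psi$ is injective on the lattice points of norm less than $1/(2C)$. We shall apply the theory to $1$-systems; the parameter $C$ is there because duality will change it.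

\begin{example}\label{ex:box}
Let $L=\mathbb Z^n$ and $B=\prod_i[-H_i,H_i]$ with $H_1\ge\dots\ge H_n\ge1$. Then $N_i=H_i$: the unit vectors $e_1,\dots,e_i$ have norm at most $1/H_i$, and an integer vector of norm less than $1/H_i$ has $|x_j|<H_j/H_i\le1$, so $x_j=0$, for $j\ge i$. For $n=1$, $H_1=N\le p-1$ and $\psi(x)=x\bmod p$ we have $\Lambda=p\mathbb Z$ and $\|p\|=p/N>1$; this $1$-system is the interval of Section~\ref{sec:interval}.
\end{example}

In this section and the next, implied constants depend only on $n$ and $C$. For $\rho\in\mathbb F_p^*$ let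
\[
\Gamma_\rho=\{(x,y)\in L^2:\ \psi(x)=\rho\,\psi(y)\}.
\]
This is the kernel of the surjection $(x,y)\mapsto\psi(x)-\rho\psi(y)$, hence a sublattice of index $p$ in $L^2$. Let $\lambda_1(\rho)\le\dots\le\lambda_{2n}(\rho)$ be its minima for the norm $\max(\|x\|,\|y\|)$, whose unit ball is $B\times B$, and put
\[
R(\rho)=\prod_{i=1}^{2n}\max\bigl(1,1/\lambda_i(\rho)\bigr).
\]
By Lemma~\ref{lem:count}(a), $|\Gamma_\rho\cap(B\times B)|\le4^{2n}R(\rho)$, so $R(\rho)$ is our majorant for $r(\rho)$. For the interval, $\lambda_i=\mu_i/N$. A nonzero vector of $\Gamma_\rho$ has a nonzero component in $L$, so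
\begin{equation}\label{eq:l1}
\lambda_1(\rho)\ge\nu_1 .
\end{equation}
The next two lemmas are the two tools used for the interval: the product of the minima, and the recovery of $\rho$ from a short vector.

\begin{lemma}\label{lem:volume}
For every $\rho\in\mathbb F_p^*$ we have $R(\rho)\asymp\frac{N^2}p\prod_{i=1}^{2n}\max(1,\lambda_i(\rho))$. In particular
\begin{enumerate}
\item[(a)] $R(\rho)\gg\frac{N^2}p\max(1,\lambda_{2n}(\rho))$;
\item[(b)] if $0<c<1$ and $\lambda_{2n}(\rho)\le1/c$, then $R(\rho)\ll c^{-2n}N^2/p$.
\end{enumerate}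
\end{lemma}

\begin{proof}
Theorem~\ref{thm:mink} for $L$ gives $\operatorname{covol}(L)/\operatorname{vol}(B)\asymp1/N$, and for $\Gamma_\rho$ it gives $\prod\lambda_i(\rho)\asymp p\operatorname{covol}(L)^2/\operatorname{vol}(B)^2\asymp p/N^2$. Now use $\max(1,1/\lambda)=\lambda^{-1}\max(1,\lambda)$.
\end{proof}

\begin{lemma}\label{lem:few}
If $0<t<1/C$, then $\bigl|\{\rho\in\mathbb F_p^*:\ \lambda_1(\rho)\le t\}\bigr|\ll\prod_{i=1}^n\max(1,tN_i)^2$.
\end{lemma}

\begin{proof}
For such $\rho$ there is a nonzero $(x,y)\in\Gamma_\rho$ with $\|x\|,\|y\|\le t$. If $\psi(y)=0$, then $\psi(x)=0$, so $x,y\in\Lambda$ have norm less than $1/C$ and both vanish by (S2), a contradiction. So $\rho=\psi(x)/\psi(y)$ is determined by $(x,y)\in(L\cap tB)^2$, and Lemma~\ref{lem:count}(a) bounds the number of such pairs.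
\end{proof}

Without (S2) the lemma fails. For $L=\mathbb Z^2$, $B=[-H,H]^2$ and $\psi(x)=x_1+x_2$, every $\Gamma_\rho$ contains $\bigl((1,-1),(0,0)\bigr)$, so all $p-1$ ratios have $\lambda_1(\rho)\le1/H$, whereas the bound for $t=1/H$ is a constant.

\subsection{What the dyadic count needs}\label{sub:needs}

Consider the $\rho$ with $1/\lambda_1(\rho)$ of size $T$. By Lemma~\ref{lem:few} there are $\ll\prod_i\max(1,N_i/T)^2$ of them. Since
\begin{equation}\label{eq:minmax}
\min(T,N_i)\max(1,N_i/T)=N_i ,
\end{equation}
they contribute $\ll N^2$ to $\sum R(\rho)^2$ provided that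
\begin{equation}\label{eq:target}
R(\rho)\ll\prod_{i=1}^n\min(T,N_i).
\end{equation}
The right side has $n$ factors and $R(\rho)$ has $2n$. So \eqref{eq:target} asks for two things: the minima $\lambda_{n+1},\dots,\lambda_{2n}$ should not be small, and $\lambda_i\ge\nu_i$ should hold, up to constants, for $i\le n$. Neither follows from what we have proved so far, and the second can be seen to fail already for a shifted interval.

\begin{example}\label{ex:shift}
Let $L=\mathbb Z^2$, $B=[-H,H]\times[-1,1]$ with $2\sqrt p<H\le p$, and $\psi(x)=x_1+ax_2$; the points with $x_2=1$ cover the interval $\{a+1,\dots,a+\lfloor H\rfloor\}$. A nonzero vector of norm less than $1$ has $x_2=0$ and $0<|x_1|<p$, so this is a $1$-system with $N_1=H$, $N_2=1$. Let $\rho=m=\lfloor\sqrt p\rfloor$. The lattice $\{x\equiv my\}\subset\mathbb Z^2$ of Section~\ref{sec:interval} contains $(m,1)$ and $(m^2-p,m)$, which have determinant $p\ne0$, and $p-m^2\le2m$. So $\mu_2\le2\sqrt p$ and $\mu_1\ge p/(2\mu_2)\ge\sqrt p/4$. The vectors of $\Gamma_m$ of norm less than $1$ are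 the pairs $\bigl((x,0),(y,0)\bigr)$ with $x\equiv my$ and $|x|,|y|<H$, so $\lambda_i=\mu_i/H$ for $i=1,2$ and $\lambda_2<1=\nu_2$. Thus $R(m)\ge H^2/(4p)$, while for $T=1/\lambda_1$ the right side of \eqref{eq:target} is at most $4H/\sqrt p$.
\end{example}

The example also shows the remedy: when $\lambda_k<\nu_k$, the short vectors of $\Gamma_\rho$ come from the sublattice $L_{k-1}$, a system of smaller rank, and we use induction. The remedy for too many small minima is duality. By Mahler's theorem the minima of the dual lattice are the reciprocals in reverse order, so if $\lambda_1,\dots,\lambda_{n+1}$ are small, then at most $n-1$ minima of $\Gamma_\rho^*$ are small. This is useful because $\Gamma_\rho^*$ is a lattice of the same kind, for another system.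

\subsection{The dual system}

\begin{lemma}\label{lem:dualsystem}
Let $(L,\|\cdot\|,\psi)$ be a $C$-system of rank $n$. There is a homomorphism $\psi^\vee:\Lambda^*\to\mathbb F_p$ with kernel $L^*$ such that
\begin{equation}\label{eq:pairing}
pf(x)\in\mathbb Z\quad\text{and}\quad pf(x)\equiv\psi^\vee(f)\,\psi(x)\pmod p\qquad(f\in\Lambda^*,\ x\in L).
\end{equation}
The triple $(\Lambda^*,\|\cdot\|_*,\psi^\vee)$ is a $C^\vee$-system of rank $n$ with $C^\vee=n!\,C$, and the product $N^\vee$ of its side lengths satisfies $N^\vee\asymp p/N$.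
\end{lemma}

\begin{proof}
Since $pL\subset\Lambda$, we have $pf(x)=f(px)\in\mathbb Z$. Fix $e\in L$ with $\psi(e)=1$ and put $\psi^\vee(f)=pf(e)\bmod p$, which is additive in $f$. Every $x\in L$ is $x=me+w$ with $w\in\Lambda$ and an integer $m\equiv\psi(x)$, and $f(w)\in\mathbb Z$; so $pf(x)=m\,pf(e)+pf(w)\equiv\psi(x)\psi^\vee(f)$. By \eqref{eq:pairing}, $\psi^\vee(f)=0$ if and only if $f(x)\in\mathbb Z$ for all $x\in L$. So the kernel is $L^*$, and $L^*\ne\Lambda^*$ because $L\ne\Lambda$; hence $\psi^\vee\neq0$.

Theorem~\ref{thm:mahler} turns each condition on the system into the other condition on the dual: $\nu_n(\Lambda^*)\le n!/\nu_1(\Lambda)\le n!\,C$ by (S2), and $\nu_1(L^*)\ge1/\nu_n(L)\ge1/C\ge1/C^\vee$ by (S1). By Theorems~\ref{thm:mahler} and~\ref{thm:mink},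
\[
N^\vee=\prod_i\nu_i(\Lambda^*)^{-1}\asymp\prod_i\nu_i(\Lambda)\asymp\frac{p\operatorname{covol}(L)}{\operatorname{vol}(B)}\asymp\frac pN .\qedhere
\]
\end{proof}

For the interval of Example~\ref{ex:box}, $\Lambda^*=\frac1p\mathbb Z$, $\psi^\vee(m/p)=m$ and $\|m/p\|_*=|m|N/p$. The dual of the interval of length $N$ is the interval of length $p/N$, which explains the symmetry $\ell(x)=\ell(p/x)$. We mark the quantities of the dual system by $\vee$.

\begin{lemma}\label{lem:dualminima}
For every $\rho\in\mathbb F_p^*$ and $1\le i\le2n$,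
\begin{equation}\label{eq:transfer}
\tfrac12\le\lambda_i(\rho)\,\lambda^\vee_{2n+1-i}(\rho)\le(2n)!,
\end{equation}
and $R(\rho)\asymp\frac{N^2}{p}R^\vee(\rho)$.
\end{lemma}

\begin{proof}
A pair $(f,g)\in V^*\times V^*$ acts on $V\times V$ by $(x,y)\mapsto f(x)+g(y)$. As $\Gamma_\rho\supset\Lambda^2$, we have $\Gamma_\rho^*\subset(\Lambda^*)^2$. For $(f,g)\in(\Lambda^*)^2$ and $(x,y)\in\Gamma_\rho$, \eqref{eq:pairing} gives
\[
p\bigl(f(x)+g(y)\bigr)\equiv\psi^\vee(f)\psi(x)+\psi^\vee(g)\psi(y)=\bigl(\rho\psi^\vee(f)+\psi^\vee(g)\bigr)\psi(y)\pmod p .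
\]
Every $y\in L$ occurs in a pair $(x,y)\in\Gamma_\rho$, as $\psi$ is onto, so $\psi(y)$ takes the value $1$. Hence $(f,g)\in\Gamma_\rho^*$ if and only if $\psi^\vee(g)=\rho\,\psi^\vee(-f)$, and $(f,g)\mapsto(g,-f)$ maps $\Gamma_\rho^*$ onto $\Gamma^\vee_\rho$. This map preserves $\max(\|f\|_*,\|g\|_*)$, so the minima of $\Gamma_\rho^*$ for that norm are the $\lambda_j^\vee(\rho)$. The norm dual to $\max(\|x\|,\|y\|)$ is $\max_{x,y\in B}|f(x)+g(y)|=\|f\|_*+\|g\|_*$, which lies between $\max(\|f\|_*,\|g\|_*)$ and twice that; so the minima of $\Gamma_\rho^*$ for the dual norm lie between $\lambda_j^\vee(\rho)$ and $2\lambda_j^\vee(\rho)$. Theorem~\ref{thm:mahler} in dimension $2n$ gives \eqref{eq:transfer}. Consequently $\max(1,\lambda_i)\asymp\max(1,1/\lambda^\vee_{2n+1-i})$, so $\prod_i\max(1,\lambda_i)\asymp R^\vee(\rho)$, and Lemma~\ref{lem:volume} gives the last claim.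
\end{proof}

\section{The sum over skew ratios}\label{sec:skew}

For $0<c<1$ call $\rho\in\mathbb F_p^*$ \emph{$c$-skew} if
\[
\lambda_1(\rho)\le c\qquad\text{and}\qquad\lambda_{2n}(\rho)\ge1/c ,
\]
and let $\Omega_c$ be the set of $c$-skew ratios. It shrinks as $c$ decreases. The ratios outside $\Omega_c$ correspond to the two easy cases of Section~\ref{sec:interval}.

\begin{proposition}\label{prop:skew}
For every $n\ge1$ and $C\ge1$ there is $c(n,C)\in(0,1)$ such that every $C$-system of rank $n$ satisfies
\[
\sum_{\rho\in\Omega_{c(n,C)}}R(\rho)^2\ll_{n,C}N^2\ell(N).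
\]
\end{proposition}

Both conditions in the definition of $\Omega_c$ are needed. For the interval, $p/(2N^2)\le\lambda_1\lambda_2\le p/N^2$. If $N\le p^{1/3}$ and $p$ is large, then every $\rho$ has $\lambda_2\ge1/c$, and $R\ge1$ gives $\sum_\rho R^2\ge p-1$. If $N\ge p^{2/3}$ and $p$ is large, then every $\rho$ has $\lambda_1\le c$, and Lemma~\ref{lem:volume}(a) gives $\sum_\rho R^2\gg N^4/p$. In both cases the sum is much larger than $N^2\ell(N)$. The two conditions are exchanged by \eqref{eq:transfer}, and the bound is self-dual too, since $(N^2/p)^2(p/N)^2=N^2$.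

We argue by induction on $n$, for all $C$ at once. The main step treats the ratios with at most $n$ small minima.

\begin{lemma}\label{lem:half}
Let $n\ge1$, and suppose that Proposition~\ref{prop:skew} holds for all ranks $k$ with $1\le k<n$ and all $C$. Then for every $C\ge1$ there is $c'(n,C)\in(0,1)$ such that every $C$-system of rank $n$ satisfies
\[
\sum_{\substack{\rho\in\Omega_{c'(n,C)}\\ \lambda_{n+1}(\rho)\ge1/2}}R(\rho)^2\ll_{n,C}N^2\ell(N).
\]
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:skew}, given Lemma~\ref{lem:half}]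
Assume the proposition for ranks below $n$ (for $n=1$ this is no assumption), so that the conclusion of Lemma~\ref{lem:half} is available in rank $n$ for every $C$. Choose $c=c(n,C)>0$ with $c\le c'(n,C)$ and $(2n)!\,c\le c'(n,C^\vee)$. The $\rho\in\Omega_c$ with $\lambda_{n+1}(\rho)\ge\frac12$ contribute $\ll N^2\ell(N)$, because $\Omega_c\subset\Omega_{c'(n,C)}$.

Let $\rho\in\Omega_c$ have $\lambda_{n+1}(\rho)<\frac12$. Then $\lambda_n(\rho)<\frac12$, and \eqref{eq:transfer} gives
\[
\lambda^\vee_{n+1}(\rho)\ge\frac1{2\lambda_n(\rho)}>1,\qquad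
\lambda^\vee_1(\rho)\le\frac{(2n)!}{\lambda_{2n}(\rho)}\le(2n)!\,c,\qquad
\lambda^\vee_{2n}(\rho)\ge\frac1{2\lambda_1(\rho)}\ge\frac1{(2n)!\,c}.
\]
So $\rho\in\Omega^\vee_{(2n)!c}\subset\Omega^\vee_{c'(n,C^\vee)}$, and $\rho$ occurs in the sum of Lemma~\ref{lem:half} for the dual system. By Lemmas~\ref{lem:dualminima} and~\ref{lem:dualsystem}, these $\rho$ contribute
\[
\ll\Bigl(\frac{N^2}p\Bigr)^2\sum R^\vee(\rho)^2\ll\Bigl(\frac{N^2}p\Bigr)^2(N^\vee)^2\ell(N^\vee)\ll N^2\ell(p/N)=N^2\ell(N),
\]
where we used \eqref{eq:ell2} and \eqref{eq:ell1} at the end.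
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:half}]
Let $c>0$ satisfy $2c<1/C$ and $c\le c(k,C)$ for $1\le k<n$; one more upper bound on $c$, in terms of $n$ and $C$ only, is imposed in Case~2b, and then $c'(n,C)=c$. The implied constants below may depend on the numbers $c(k,C)$ with $k<n$, which are fixed by $n$ and $C$, but they do not depend on $c$. Let $\rho\in\Omega_c$ have $\lambda_{n+1}(\rho)\ge\frac12$, and write $\lambda_i=\lambda_i(\rho)$. Since $\lambda_i\ge\frac12$ for $i>n$,
\begin{equation}\label{eq:halfR}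
R(\rho)\le2^n\prod_{i=1}^n\max(1,1/\lambda_i).
\end{equation}

\medskip
\noindent\emph{Case 1: $\lambda_i\ge\nu_i$ for all $i\le n$.} This is the case in which \eqref{eq:target} holds. Let $T$ be the power of $2$ with $T\le1/\lambda_1<2T$; since $1/\lambda_1\ge1/c>2$, we have $T\ge2$. For $i\le n$,
\[
1/\lambda_i\le\min(1/\lambda_1,N_i)\le2\min(T,N_i),\qquad 1\le C\min(T,N_i),
\]
the latter because $N_i\ge1/C$. With \eqref{eq:halfR} this gives $R(\rho)\ll\prod_{i\le n}\min(T,N_i)$. Moreover $\lambda_1\le1/T<2\lambda_1\le2c<1/C$, so Lemma~\ref{lem:few} applies with $t=1/T$: at most $\ll\prod_i\max(1,N_i/T)^2$ ratios have a given $T$. By \eqref{eq:minmax} each $T$ contributes $\ll N^2$.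

It remains to count the scales. By \eqref{eq:l1}, $1\le T\le1/\lambda_1\le N_1$. For a second lower bound, $R(\rho)$ cannot be smaller than the mean: by Lemma~\ref{lem:volume}(a) and \eqref{eq:minmax},
\[
\frac{N^2}p\ll R(\rho)\ll\prod_{i\le n}\min(T,N_i)=N\prod_{i\le n}\max(1,N_i/T)^{-1}\le\frac{NT}{N_1},
\]
so $T\gg N_1N/p$. Thus $T$ lies in an interval with upper endpoint $N_1$ and endpoint ratio $\ll\min(N_1,p/N)$. Since $N=N_1N_2\cdots N_n\ge N_1C^{-(n-1)}$, this ratio is $\ll\min(N,p/N)$, and the interval contains $\ll\ell(N)$ powers of $2$. Case~1 contributes $\ll N^2\ell(N)$.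

\medskip
\noindent\emph{Case 2: $\lambda_k<\nu_k$ for some $k\le n$.} Take the largest such $k$; by \eqref{eq:l1}, $k\ge2$. There are fewer than $n$ values of $k$, so we fix $k$ and consider only the $\rho$ with this $k$, assuming there is at least one.

Let $L'=L_{k-1}$, with $L_{k-1}$ defined from a choice of $v_1,\dots,v_n\in L$ made once and for all; thus $L'$ does not depend on $\rho$. With the restricted norm and homomorphism, $L'$ is a $C$-system of rank $k-1$. Indeed $\nu_i(L')=\nu_i$ for $i\le k-1$ by \eqref{eq:restrict}, which gives (S1); (S2) holds because the new kernel lies in $\Lambda$; and $\psi|_{L'}\ne0$ because $v_1\in L'$ has $\|v_1\|=\nu_1\le\lambda_1\le c<1/C$, so $v_1\notin\Lambda$ by (S2). We mark its quantities by primes: $N'=N_1\cdots N_{k-1}$ and $\Gamma'_\rho=\Gamma_\rho\cap(L')^2$.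

Let $w_1,\dots,w_k\in\Gamma_\rho$ be the first $k$ vectors of the successive choice of Section~\ref{sec:minima} for $\Gamma_\rho$; their norms are $\lambda_1,\dots,\lambda_k<\nu_k$. By \eqref{eq:short} both components of each $w_i$ lie in $L'$, so $w_i\in\Gamma'_\rho$, and \eqref{eq:restrict} gives $\lambda'_i(\rho)=\lambda_i$ for $i\le k$. Hence $\prod_{i\le k}\max(1,1/\lambda_i)\le R'(\rho)$. For $k<i\le n$ the maximality of $k$ gives $\lambda_i\ge\nu_i$, so $\max(1,1/\lambda_i)\le\max(1,N_i)\le CN_i$. By \eqref{eq:halfR},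
\begin{equation}\label{eq:descent}
R(\rho)\ll R'(\rho)\prod_{k<i\le n}N_i=R'(\rho)\,\frac{N}{N'N_k}.
\end{equation}
The subsystem, of rank $k-1$, accounts for $k$ of the minima; this is the source of the saving $1/N_k$. Since every $N_i\ge1/C$, and $N_i\le\max(1,N_k)$ for $i\ge k$, we also have
\begin{equation}\label{eq:Nprime}
N'=\frac{N}{N_k\cdots N_n}\le C^nN,\qquad \frac p{N'}=\frac pN\,N_k\cdots N_n\le\frac pN\max(1,N_k)^n .
\end{equation}
Write $c_1=c(k-1,C)$.

\medskip
\noindent\emph{Case 2a: $\rho\in\Omega'_{c_1}$.} By \eqref{eq:descent} and the proposition in rank $k-1$, these $\rho$ contribute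
\[
\ll\frac{N^2}{N'^2N_k^2}\,N'^2\ell(N')=\frac{N^2\ell(N')}{N_k^2}.
\]
The quantity $\ell(N')$ may exceed $\ell(N)$, but the saving absorbs the loss. By \eqref{eq:Nprime}, $\min(N',p/N')\le C^n\max(1,N_k)^n\min(N,p/N)$, so \eqref{eq:ell2} gives $\ell(N')\ll\bigl(1+\log\max(1,N_k)\bigr)\ell(N)$. The factor $N_k^{-2}\bigl(1+\log\max(1,N_k)\bigr)$ is at most $C^2$ if $N_k\le1$, and at most $1$ if $N_k\ge1$, because $1+\log x\le x$. The contribution is $\ll N^2\ell(N)$.

\medskip
\noindent\emph{Case 2b: $\rho\notin\Omega'_{c_1}$.} We show that this cannot happen when $c$ is small. Since $\lambda'_1(\rho)=\lambda_1\le c\le c_1$, the other condition must fail: $\lambda'_{2(k-1)}(\rho)<1/c_1$. Lemma~\ref{lem:volume}(b) for the subsystem gives $R'(\rho)\ll N'^2/p$, and then \eqref{eq:descent}, \eqref{eq:Nprime} and $1/N_k\le C$ give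
\[
R(\rho)\ll\frac{NN'}{pN_k}\ll\frac{N^2}{p}.
\]
So $R(\rho)\le C_1N^2/p$, with $C_1$ depending only on $n$ and $C$ (take the maximum over $k$). But $\rho$ is $c$-skew for the full system, so Lemma~\ref{lem:volume}(a) gives $R(\rho)\ge C_2^{-1}(N^2/p)\lambda_{2n}\ge N^2/(C_2\,c\,p)$, with $C_2$ depending only on $n$ and $C$. We require $c<1/(C_1C_2)$; then the two bounds are incompatible and Case~2b is empty.
\end{proof}

\begin{remark}
The condition $\lambda_1\le c$ was used to apply Lemma~\ref{lem:few} and to see that $\psi|_{L'}\neq0$; the condition $\lambda_{2n}\ge1/c$ was used in Case~2b and to make $\lambda_1^\vee$ small. Condition (S1) entered as $N_i\ge1/C$, and the proposition fails without it. Take $L=\mathbb Z^2$, $B=[-H,H]\times[-\varepsilon,\varepsilon]$, $\psi(x)=x_1$, with $1/c\le H\le p$ fixed and $\varepsilon\to0$. Then (S2) holds with $C=1$ and $N=H\varepsilon\to0$, while $\rho=1$ has $\lambda_1\le\|(e_1,e_1)\|=1/H$ and $\lambda_4\ge1/\varepsilon$, so it is $c$-skew with $R(1)\ge H$.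
\end{remark}

\section{From progressions to systems}\label{sec:reduction}

A GAP is the image of a box, but the map may have short vectors in its kernel. In the example after Lemma~\ref{lem:few}, with $H$ an integer, the box has $(2H+1)^2$ points and at most $4H+1$ images; projecting along the kernel vector $(1,-1)$, by $x\mapsto x_1+x_2$, yields the system of rank $1$ with unit ball $[-2H,2H]$, which has the right size. We do this in general. A projection can enlarge the set of residues, and the following covering bound controls by how much.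

\begin{lemma}\label{lem:cover}
Let $L$ be a lattice and $B$ a symmetric convex body in an $n$-dimensional space. Then $L\cap2B\subset X+(L\cap B)$ for some $X\subset L$ with $|X|\le5^n$.
\end{lemma}

\begin{proof}
Let $X$ be a maximal subset of the finite set $L\cap2B$ with $x-x'\notin B$ for distinct $x,x'\in X$. The sets $x+\frac12\operatorname{int}B$ are disjoint, since a common point would put $x-x'$ in $\frac12B-\frac12B=B$, and they lie in $\frac52B$. Comparing volumes gives $|X|2^{-n}\le(5/2)^n$. By maximality every $y\in L\cap2B$ satisfies $y-x\in B$ for some $x\in X$.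
\end{proof}

\begin{lemma}\label{lem:model}
For each $d\ge1$ there is $M_d\ge1$ such that every GAP $A\subset\mathbb F_p$ of rank $d$ satisfies at least one of the following:
\begin{enumerate}
\item[(a)] $A=\{0\}$;
\item[(b)] $|A|\ge p/M_d$;
\item[(c)] there is a $1$-system of rank $n\le d+1$ with $A\subset\psi(L\cap B)$ and $N\asymp_d|A|$.
\end{enumerate}
\end{lemma}

\begin{proof}
Call $(L,B,\psi)$ an \emph{$M$-model} of rank $n$ if $L$ is a lattice and $B$ a symmetric convex body in an $n$-dimensional space $V$, and $\psi:L\to\mathbb F_p$ is a homomorphism, possibly zero, with kernel $\Lambda$, such that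
\[
A\subset\psi(L\cap B),\qquad|\psi(L\cap B)|\le M|A| .
\]

\emph{A first model.} Let $L=\mathbb Z^{d+1}$, $\psi(x)=\sum_{i=0}^da_ix_i$ and $B=\{x:\ |x_0|\le1,\ |x_i|\le H_i\ (1\le i\le d)\}$. Taking $x_0=1$ shows $A\subset\psi(L\cap B)$. The $2H_i+1\le3H_i$ integers in $[-H_i,H_i]$ are covered by three translates of $\{0,\dots,H_i-1\}$, and $x_0$ takes three values, so $\psi(L\cap B)$ is covered by $3^{d+1}$ translates of $A$. This is a $3^{d+1}$-model of rank $d+1$.

\emph{Removing a short kernel vector.} Take an $M$-model of rank $n\ge1$ and suppose there is $v\in\Lambda\cap2B$, $v\ne0$. Write $v=ev_0$ with an integer $e\ge1$ and $v_0$ a generator of $L\cap\mathbb Rv$.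

Suppose first $\psi(v_0)\ne0$. Then $e\psi(v_0)=0$ forces $p\mid e$, so $v_0\in\frac2eB\subset\frac2pB$ and $jv_0\in B$ for all integers $|j|\le p/2$. These $j$ cover all residues modulo $p$, so $\psi(L\cap B)=\mathbb F_p$ and $|A|\ge p/M$.

Suppose now $\psi(v_0)=0$; note that $v_0=v/e\in2B$. Let $\pi:V\to V/\mathbb Rv_0$ be the projection. As $L/\mathbb Zv_0$ is torsion-free, hence free, $v_0$ extends to a basis of $L$, and the images of the other basis vectors show that $\bar L=\pi(L)\cong L/\mathbb Zv_0$ is a lattice of rank $n-1$. The set $\bar B=\pi(B)$ is compact, convex and symmetric, and it has nonempty interior because $\pi$ is open. The map $\psi$ induces $\bar\psi$ on $\bar L$ with $\bar\psi\circ\pi=\psi$, and $\pi(L\cap B)\subset\bar L\cap\bar B$ gives $A\subset\bar\psi(\bar L\cap\bar B)$. If $n=1$, this says $A\subset\{0\}$, and (a) holds. In general, a point of $\bar L\cap\bar B$ is $\pi(x)=\pi(b)$ with $x\in L$, $b\in B$, so $x=b+sv_0$ with $s\in\mathbb R$. Subtracting an integer multiple of $v_0$ from $x$ we may take $|s|\le\frac12$;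 then $sv_0\in B$ and $x\in2B$. Therefore $\bar\psi(\bar L\cap\bar B)\subset\psi(L\cap2B)$, and by Lemma~\ref{lem:cover} this set has at most $5^n|\psi(L\cap B)|$ elements. We have a $5^nM$-model of rank $n-1$.

\emph{The final model.} The rank drops at each step, so with $M_d=3^{d+1}5^{(d+1)^2}$ we arrive after at most $d+1$ steps at (a), at (b), or at an $M_d$-model of rank between $1$ and $d+1$ with $\Lambda\cap2B=\{0\}$. In the last case, if $L\cap B=\{0\}$ then (a) holds. Otherwise we secure (S1) by discarding the directions that $L\cap B$ does not use: replace $V$ by $W=\operatorname{span}(L\cap B)$, of dimension $n\ge1$, replace $L$ and $B$ by their intersections with $W$, and restrict $\psi$. The set $L\cap B$ is unchanged, $L\cap W$ is a lattice in $W$, and $B\cap W$ is a symmetric convex body in $W$ because $0$ is an interior point of $B$. For the norm with this unit ball, $\nu_n\le1$ since $L\cap B$ spans $W$; nonzero vectors of the kernel have norm greater than $2$; and $\psi\ne0$ since the nonzero points of $L\cap B$ are not in the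 kernel. So we have a $1$-system. The difference of two points of $L\cap B$ lies in $2B$, so $\psi$ is injective on $L\cap B$, and $|A|\le|L\cap B|\le M_d|A|$. As all $N_i\ge1$, Lemma~\ref{lem:count} gives $n^{-n}N\le|L\cap B|\le4^nN$. Hence $N\asymp_d|A|$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The second inequality follows from $\ell\le2\log p$ and $1\le2\log p$. For the first, apply Lemma~\ref{lem:model}. In case (a), $E_\times(A)=1$ and $\ell\ge\log2$. In case (b), Lemma~\ref{lem:ratios}(c) gives $E_\times(A)\le3M_d|A|^4/p$.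

In case (c), choose for each $a\in A$ a point of $L\cap B$ that $\psi$ maps to $a$. A pair $(a,b)$ with $a=\rho b$ then gives a point of $\Gamma_\rho\cap(B\times B)$, and distinct pairs give distinct points, so $r(\rho)\le4^{2n}R(\rho)$. Let $c=c(n,1)$ be as in Proposition~\ref{prop:skew}. Every $\rho\in\mathbb F_p^*$ is of at least one of the following three kinds.

\emph{No short vector: $\lambda_1(\rho)>c$.} Then $r(\rho)\le4^{2n}c^{-2n}\ll_d1$. There may be almost $p$ such ratios, so we do not sum the majorant but use Lemma~\ref{lem:ratios}(b): the contribution to $\sum r(\rho)^2$ is $\ll_d\sum r(\rho)\le|A|^2$.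

\emph{All minima short: $\lambda_{2n}(\rho)<1/c$.} By Lemma~\ref{lem:volume}(b), $R(\rho)\ll_dN^2/p$. Fewer than $p$ ratios contribute $\ll_dN^4/p\ll_d|A|^4/p$.

\emph{Skew: $\rho\in\Omega_c$.} By Proposition~\ref{prop:skew} and \eqref{eq:ell2}, the contribution is $\ll_dN^2\ell(N)\ll_d|A|^2\ell(|A|)$.

The constants depend only on $d$ because $n\le d+1$ takes finitely many values. By Lemma~\ref{lem:ratios}(a) and $\ell\ge\log2$, we obtain $E_\times(A)\ll_d|A|^2\ell(|A|)+|A|^4/p$.
\end{proof}

\section{Sets of small doubling}\label{sec:doubling}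

GAPs are defined in any abelian group by the same formula as in $\mathbb F_p$. The theorem of Green and Ruzsa \cite{GR} states that a finite subset $A$ of an abelian group with $|A+A|\le K|A|$ is contained in a coset progression $P+U$, where $U$ is a subgroup, $P$ is a GAP of rank $O_K(1)$, and $|P+U|\ll_K|A|$.

\begin{proof}[Proof of Corollary~\ref{cor:doubling}]
The additive group $\mathbb F_p$ has only the subgroups $\mathbb F_p$ and $\{0\}$. If $U=\mathbb F_p$, then $|A|\gg_Kp$ and Lemma~\ref{lem:ratios}(c) gives $E_\times(A)\ll_K|A|^4/p$. If $U=\{0\}$, then $A\subset P$ and $|A|\le|P|\ll_K|A|$. Adding side lengths equal to $1$, we may regard $P$ as a GAP of a rank $d\geq1$ that depends only on $K$. Theorem~\ref{thm:main} and \eqref{eq:ell2} give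
\[
E_\times(A)\le E_\times(P)\ll_K|P|^2\ell(|P|)+\frac{|P|^4}p\ll_K|A|^2\ell(|A|)+\frac{|A|^4}p .
\]
Finally, by \eqref{eq:CS},
\[
|A\cdot A|\ge\frac{|A|^4}{E_\times(A)}\gg_K\frac{|A|^4}{\max\bigl(|A|^2\ell(|A|),\,|A|^4/p\bigr)}=\min\Bigl(\frac{|A|^2}{\ell(|A|)},\,p\Bigr).\qedhere
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{AS}
Ali Alsetri, Xuancheng Shao,
\emph{Burgess-type character sum estimates over generalized arithmetic progressions of rank $2$},
arXiv:2509.07765 (2025).

\bibitem{Cassels}
Cassels,
\emph{An Introduction to the Geometry of Numbers}.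

\bibitem{GR}
B.~Green, I.~Ruzsa,
\emph{Freiman's theorem in an arbitrary abelian group},
J. London Math. Soc. 75 (2007).

\end{thebibliography}
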